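\title{Weak amenability does not pass from $G_{\mathrm d}$ to $G$}

\begin{abstract}
If a locally compact group $G$ is amenable as a discrete group, then it is amenable. We show that the corresponding statement for weak amenability is false. The example is $\mathrm{SL}_2$ over a subring of $\hat{\mathbb Z}$, topologized so that a congruence subgroup is compact and open. As a discrete group it has Cowling--Haagerup constant $1$, because the ring is reduced; as a locally compact group it is not weakly amenable, because its discrete quotient is $\mathrm{SL}_2(\mathbb Z[X]/(X^2))$. More generally, every finitely generated commutative ring $B$ gives a group of this kind with quotient $\mathrm{SL}_2(B)$, and this group is a counterexample exactly when the nilradical of $B$ is infinite. The first example also shows that the Haagerup property does not pass from the discrete group to the locally compact one.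
\end{abstract}

\section{The question and the results}\label{sec:intro}

Locally compact groups are Hausdorff, and rings are commutative and unital.

\subsection*{Weak amenability}
Let $G$ be a locally compact group. A continuous function $\varphi\colon G\to\mathbb C$ is a \emph{Herz--Schur multiplier} if there are a Hilbert space $\mathcal H$ and bounded continuous maps $P,Q\colon G\to\mathcal H$ with
\begin{equation}\label{eq:HS}
\varphi(y^{-1}x)=\langle P(x),Q(y)\rangle\qquad(x,y\in G).
\end{equation}
The norm $\|\varphi\|_{B_2(G)}$ is the infimum of $\sup_x\|P(x)\|\cdot\sup_y\|Q(y)\|$ over all such representations. Taking $y=e$ gives $|\varphi(x)|\le\|\varphi\|_{B_2(G)}$. The norm controls more than the size of the values: it bounds the factor by which entrywise multiplication with the kernel $\varphi(y^{-1}x)$ can increase the operator norm of a finite matrix $a=[a_{xy}]$ indexed by elements of $G$. Indeed, in an orthonormal basis of $\mathcal H$ the product is $\sum_k D_{p_k}aD_{q_k}^*$, where $D_{p_k}$ and $D_{q_k}$ are the diagonal matrices of the coordinates of $P$ and $Q$, and this sum has norm at most $\sup\|P\|\cdot\|a\|\cdot\sup\|Q\|$.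

The group $G$ is \emph{weakly amenable} if there is a net $(\varphi_i)$ of compactly supported Herz--Schur multipliers that converges to $1$ uniformly on compact sets and satisfies $\sup_i\|\varphi_i\|_{B_2(G)}<\infty$. The infimum of these suprema is the \emph{Cowling--Haagerup constant} $\Lambda_{\mathrm{WA}}(G)$, which we abbreviate to $\Lambda(G)$; we put $\Lambda(G)=\infty$ if $G$ is not weakly amenable. Since $\varphi_i(e)\to1$, we always have $\Lambda(G)\ge1$. A compact group has $\Lambda(G)=1$: take $\varphi=1$, with $P=Q$ a constant unit vector. Also $\Lambda(\mathbb Z)=1$: the unit vectors $P_n(x)=n^{-1/2}\mathbf 1_{\{x,\dots,x+n-1\}}$ in $\ell^2(\mathbb Z)$ satisfy $\langle P_n(x),P_n(y)\rangle=\max(0,1-|x-y|/n)$.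

\subsection*{Forgetting the topology}
Let $G_{\mathrm d}$ be the group $G$ with the discrete topology; on $G_{\mathrm d}$ every function is continuous and the compact sets are the finite sets. Recall that $G$ is amenable if the space of bounded continuous functions on $G$ carries a left-invariant mean. If $G_{\mathrm d}$ is amenable, then so is $G$: restrict the mean from $\ell^\infty(G)$ to the continuous functions. The following question is taken from Knudby \cite{Knudby}.

\begin{quote}
\emph{If $G_{\mathrm d}$ is weakly amenable, is $G$ weakly amenable?}
\end{quote}

One would guess that it is. The answer is yes for discrete groups and for compact groups, and simple examples suggest that $G_{\mathrm d}$ is the harder group to approximate. The compact group $\mathrm{SL}_2(\mathbb Z_p)$ is amenable, but as a discrete group it contains the non-amenable group $\mathrm{SL}_2(\mathbb Z)$ (Lemma~\ref{lem:nonamenable}). With $\varepsilon^2=0$, the compact group $\mathrm{SL}_2(\mathbb Z_p[\varepsilon])$ has constant $1$, but as a discrete group it contains $\mathrm{SL}_2(\mathbb Z[\varepsilon])$ and is therefore not weakly amenable (Lemma~\ref{lem:permanence}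 and Proposition~\ref{prop:dual}). On the other hand, the argument for amenability has no analogue. The multipliers on $G_{\mathrm d}$ are finitely supported, and if $G$ is not discrete, then finite sets are Haar null, so smoothing such a function by convolution produces $0$.

\subsection*{Results}
The answer is no. Let $\hat{\mathbb Z}=\prod_p\mathbb Z_p$, the product over all primes, and put
\[
\pi=(p)_p\in\hat{\mathbb Z},\qquad J=\pi^2\hat{\mathbb Z}=\prod_p p^2\mathbb Z_p,\qquad R=\mathbb Z+\mathbb Z\pi+J .
\]
Since $\pi^2\in J$ and $J$ is an ideal of $\hat{\mathbb Z}$, the set $R$ is a subring. Let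
\[
G=\mathrm{SL}_2(R),\qquad M=\{g\in\mathrm{SL}_2(\hat{\mathbb Z}) : g\equiv1 \bmod J\}\subset G ,
\]
and give $G$ the unique group topology in which $M$, with the compact topology that it inherits from $\mathrm{SL}_2(\hat{\mathbb Z})$, is an open subgroup (Proposition~\ref{prop:construction}). Write $\mathbb Z[\varepsilon]=\mathbb Z[X]/(X^2)$.

\begin{theorem}\label{thm:A}
The group $G$ is second countable, totally disconnected and locally compact, and $M$ is a compact open normal subgroup with $G/M\cong\mathrm{SL}_2(\mathbb Z[\varepsilon])$. We have $\Lambda(G_{\mathrm d})=1$, but $G$ is not weakly amenable.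
\end{theorem}

Since $1$ is the smallest possible value of the constant, no inequality $\Lambda(G)\le F(\Lambda(G_{\mathrm d}))$ with a finite-valued function $F$ can hold, even for second countable groups that are compact-by-discrete.

\begin{theorem}\label{thm:B}
Let $B$ be a finitely generated ring with nilradical $\mathfrak n$.
\begin{enumerate}
\item There is a second countable, totally disconnected, locally compact group $G_B$ with a compact open normal subgroup $M_B$ and $G_B/M_B\cong\mathrm{SL}_2(B)$, such that $\Lambda((G_B)_{\mathrm d})=1$ and $\Lambda(G_B)=\Lambda(\mathrm{SL}_2(B))$.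
\item For the discrete group $\mathrm{SL}_2(B)$ we have $\Lambda(\mathrm{SL}_2(B))=1$ if $\mathfrak n$ is finite, and $\Lambda(\mathrm{SL}_2(B))=\infty$ if $\mathfrak n$ is infinite.
\end{enumerate}
Hence $G_B$ is a counterexample to the question exactly when $\mathfrak n$ is infinite.
\end{theorem}

\begin{theorem}\label{thm:C}
For the group $G$ of Theorem~\ref{thm:A}, the discrete group $G_{\mathrm d}$ has the Haagerup property, but $G$ does not.
\end{theorem}

\subsection*{The idea}
A compact open normal subgroup $M$ is invisible to weak amenability of $G$: averaging over $M$ gives $\Lambda(G)=\Lambda(G/M)$ (Lemma~\ref{lem:compact}). It is not invisible to $G_{\mathrm d}$, where $M$ is no longer compact. So we look for a weakly amenable abstract group with a quotient that is not weakly amenable, such that the kernel $M$ carries a suitable compact topology. For amenability this cannot happen, since quotients of amenable groups are amenable. The kernel has to be infinite, for otherwise Lemma~\ref{lem:compact} applies to $G_{\mathrm d}$ as well and gives $\Lambda(G_{\mathrm d})=\Lambda(G/M)=\Lambda(G)$.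

For $\mathrm{SL}_2$ the search can be carried out at the level of rings. Over a \emph{reduced} ring (one without nonzero nilpotent elements), $\mathrm{SL}_2$ is weakly amenable as a discrete group (Proposition~\ref{prop:reduced}). Nilpotent elements create abelian normal subgroups, and these obstruct weak amenability (Section~\ref{sec:obstruction}). A reduced compact ring can have non-reduced quotients by closed ideals. The smallest case is $\mathbb Z_p\to\mathbb Z/p^2\mathbb Z$, where $p$ becomes a nonzero element of square zero. In $\mathrm{SL}_2(\mathbb Z_p)$ we have
\[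
\begin{pmatrix}1&p\\0&1\end{pmatrix}\begin{pmatrix}1&0\\p&1\end{pmatrix}=\begin{pmatrix}1+p^2&p\\p&1\end{pmatrix},
\qquad
\begin{pmatrix}1&0\\p&1\end{pmatrix}\begin{pmatrix}1&p\\0&1\end{pmatrix}=\begin{pmatrix}1&p\\p&1+p^2\end{pmatrix}.
\]
The two factors do not commute, but they commute modulo $p^2$. In general $(1+pX)(1+pY)\equiv1+p(X+Y)\bmod p^2$, so the matrices congruent to $1$ modulo $p$ form an abelian normal subgroup of $\mathrm{SL}_2(\mathbb Z/p^2\mathbb Z)$. One prime is not enough, because this group is finite and hence weakly amenable. Using all primes at once, we obtain the ring $\hat{\mathbb Z}/J=\prod_p\mathbb Z/p^2\mathbb Z$, in which $1$ and the image of $\pi$ generate a copy of $\mathbb Z[\varepsilon]$; the ring $R$ is its preimage in $\hat{\mathbb Z}$.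

\section{Permanence properties and reduced rings}\label{sec:permanence}

For a discrete group $\Gamma$ and $C<\infty$, the inequality $\Lambda(\Gamma)\le C$ holds if and only if for every finite $F\subset\Gamma$ and every $\delta>0$ there is a finitely supported $\varphi$ with $\|\varphi\|_{B_2(\Gamma)}\le C+\delta$ and $|\varphi-1|<\delta$ on $F$. (Given such functions, index them by the pairs $(F,\delta)$ with $\delta\le\delta_0$ to get a net bounded by $C+\delta_0$.)

\begin{lemma}\label{lem:permanence}
The following hold for discrete groups.
\begin{enumerate}
\item[(a)] If $\Gamma_0\le\Gamma$, then $\Lambda(\Gamma_0)\le\Lambda(\Gamma)$.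
\item[(b)] $\Lambda(\Gamma_1\times\Gamma_2)\le\Lambda(\Gamma_1)\Lambda(\Gamma_2)$.
\item[(c)] If $\Gamma$ is a directed union of subgroups $\Gamma_i$ with $\Lambda(\Gamma_i)\le C$, then $\Lambda(\Gamma)\le C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Restrict $\varphi$, $P$ and $Q$ to $\Gamma_0$.

(b) If $\varphi_j$ is represented by $P_j,Q_j$, then $(x_1,x_2)\mapsto\varphi_1(x_1)\varphi_2(x_2)$ is represented by $P_1(x_1)\otimes P_2(x_2)$ and $Q_1(y_1)\otimes Q_2(y_2)$, so its norm is at most the product of the norms. It is finitely supported if both factors are.

(c) We first show that extension by zero from a subgroup $\Gamma_0\le\Gamma$ does not increase the norm. Let $\varphi$ on $\Gamma_0$ be represented by $P,Q$, and choose a representative $s(c)$ in each coset $c\in\Gamma/\Gamma_0$. In $\mathcal H\otimes\ell^2(\Gamma/\Gamma_0)$ put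
\[
P'(x)=P\bigl(s(x\Gamma_0)^{-1}x\bigr)\otimes\delta_{x\Gamma_0},\qquad Q'(y)=Q\bigl(s(y\Gamma_0)^{-1}y\bigr)\otimes\delta_{y\Gamma_0}.
\]
If $y^{-1}x\notin\Gamma_0$, the cosets differ and $\langle P'(x),Q'(y)\rangle=0$. Otherwise both cosets have the same representative $s$, and the inner product is $\varphi((s^{-1}y)^{-1}s^{-1}x)=\varphi(y^{-1}x)$. Now, given $F$ and $\delta$, choose $\Gamma_i\supset F$, take a finitely supported $\varphi$ on $\Gamma_i$ with norm at most $C+\delta$ and $|\varphi-1|<\delta$ on $F$, and extend it by zero.
\end{proof}

The bound in (c) must be uniform in $i$. For this reason it matters that the following theorem gives the constant $1$, which by (b) survives products with any finite number of factors.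

\begin{theorem}[Knudby--Li \cite{KL}]\label{thm:KL}
For every field $K$, the discrete group $\mathrm{GL}_2(K)$ is weakly amenable with constant $1$.
\end{theorem}

A reduced ring such as $\hat{\mathbb Z}$ embeds in a product of fields, but in general in an infinite one, to which Lemma~\ref{lem:permanence}(b) does not apply. A finitely generated group of matrices, however, involves only a Noetherian subring, and there finitely many fields suffice.

\begin{proposition}\label{prop:reduced}
Let $D$ be a reduced ring. Every finitely generated subgroup of $\mathrm{SL}_2(D)$ embeds in a finite product $\prod_{j=1}^m\mathrm{SL}_2(K_j)$ with fields $K_j$. The discrete group $\mathrm{SL}_2(D)$ and each of its subgroups have $\Lambda=1$.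
\end{proposition}

\begin{proof}
Let $\Gamma\le\mathrm{SL}_2(D)$ be finitely generated and let $D_0\subset D$ be the subring generated by the entries of the generators. The inverse of a matrix in $\mathrm{SL}_2$ has the same entries up to sign and position, so $\Gamma\le\mathrm{SL}_2(D_0)$. By the Hilbert basis theorem $D_0$ is Noetherian, so it has finitely many minimal primes $P_1,\dots,P_m$. Their intersection is the nilradical of $D_0$, which is zero because $D$ is reduced. Hence $D_0$ embeds in $\prod_jK_j$ with $K_j=\mathrm{Frac}(D_0/P_j)$, and $\Gamma$ embeds in $\prod_j\mathrm{SL}_2(K_j)$. Theorem~\ref{thm:KL} and Lemma~\ref{lem:permanence}(a),(b) give $\Lambda(\Gamma)=1$. Every subgroup of $\mathrm{SL}_2(D)$ is the directed union of its finitely generated subgroups, so Lemma~\ref{lem:permanence}(c) finishes the proof.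
\end{proof}

\begin{lemma}\label{lem:compact}
Let $G$ be a locally compact group with a compact open normal subgroup $M$, and let $\Gamma=G/M$, a discrete group. Then $\Lambda(G)=\Lambda(\Gamma)$.
\end{lemma}

\begin{proof}
Let $q\colon G\to\Gamma$ be the quotient map. Since $M$ is open, compact subsets of $G$ have finite image in $\Gamma$. Since $M$ is compact, finite subsets of $\Gamma$ have compact preimage.

\emph{The inequality $\Lambda(G)\le\Lambda(\Gamma)$.} If $\psi$ is finitely supported on $\Gamma$ and represented by $P,Q$, then $\psi\circ q$ is continuous, compactly supported and represented by the continuous maps $P\circ q$, $Q\circ q$. If $\psi_i\to1$ pointwise on $\Gamma$, then $\psi_i\circ q\to1$ uniformly on compact sets.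

\emph{The inequality $\Lambda(G)\ge\Lambda(\Gamma)$.} A multiplier on $G$ need not be constant on cosets of $M$, so we average it. Let $\varphi$ be compactly supported and satisfy \eqref{eq:HS}, let $dm$ be the normalized Haar measure on $M$, and put
\[
\bar\varphi(g)=\int_M\varphi(gm)\,dm,\qquad\bar P(x)=\int_MP(xm)\,dm .
\]
Then $\bar\varphi(y^{-1}x)=\int_M\langle P(xm),Q(y)\rangle\,dm=\langle\bar P(x),Q(y)\rangle$ and $\sup\|\bar P\|\le\sup\|P\|$. The function $\bar\varphi$ is constant on each coset $gM$, so $\bar\varphi=\psi\circ q$ for a function $\psi$ on $\Gamma$. Let $s\colon\Gamma\to G$ satisfy $q\circ s=\mathrm{id}$. As $q$ is a homomorphism,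
\[
\psi(b^{-1}a)=\bar\varphi\bigl(s(b)^{-1}s(a)\bigr)=\langle\bar P(s(a)),Q(s(b))\rangle,
\]
so $\|\psi\|_{B_2(\Gamma)}\le\|\varphi\|_{B_2(G)}$. The support of $\psi$ lies in the finite set $q(\operatorname{supp}\varphi)$. If $\varphi_i\to1$ uniformly on compact sets, in particular on each coset $gM$, then $\psi_i\to1$ pointwise.
\end{proof}

\section{Abelian normal subgroups as an obstruction}\label{sec:obstruction}

A \emph{mean} on a set $X$ is a state on $\ell^\infty(X)$, that is, a positive linear functional $\mu$ with $\mu(1)=1$. We write $\mu(Y)=\mu(\mathbf 1_Y)$, which is finitely additive in $Y\subset X$. A discrete group is amenable if it carries a mean invariant under left translations; abelian groups are amenable, and so are subgroups of amenable groups. Let $\mu$ be a mean on $X$ invariant under the action of a group $\Delta$. We use two observations.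
\begin{enumerate}
\item[(M1)] If $Y\subset X$ has infinitely many pairwise disjoint translates $gY$, then $\mu(Y)=0$, since $k\mu(Y)\le1$ for all $k$.
\item[(M2)] If $Y$ is $\Delta$-invariant and $\mu(Y)=0$, then applying $\mu$ to functions extended by zero defines a $\Delta$-invariant mean on $X\setminus Y$.
\end{enumerate}
Our tool for disproving weak amenability is the following theorem.

\begin{theorem}[Ozawa {\cite[Theorem A]{Ozawa}}, discrete case]\label{thm:Ozawa}
Let $\Gamma$ be a weakly amenable discrete group and $N$ an amenable normal subgroup. Then there is a mean on $N$ that is invariant under left translations by $N$ and under conjugation by $\Gamma$.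
\end{theorem}

Each invariance alone costs nothing: $N$ is amenable, and the point mass at $e$ is invariant under conjugation. For finite $N$ the uniform measure has both properties. For infinite $N$, translation invariance pushes the mean away from $e$, to elements whose stabilizers under conjugation may be small. The next lemma says that a non-amenable group cannot preserve a mean on a set with amenable stabilizers.

\begin{lemma}\label{lem:stabilizers}
Let a discrete group $\Delta$ act on a set $X$ with amenable stabilizers. If $X$ carries a $\Delta$-invariant mean $\mu$, then $\Delta$ is amenable.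
\end{lemma}

\begin{proof}
In each orbit choose a point $x_0$ and a left-invariant mean $m_{x_0}$ on its stabilizer $\Delta_{x_0}$. For $f\in\ell^\infty(\Delta)$ define $F_f\in\ell^\infty(X)$ by $F_f(gx_0)=m_{x_0}(h\mapsto f(gh))$. Replacing $g$ by $gk$ with $k\in\Delta_{x_0}$ translates the function of $h$ on the left, so $F_f$ is well defined. The map $f\mapsto F_f$ is linear, positive and unital. If $f'(g)=f(d^{-1}g)$ with $d\in\Delta$, then $F_{f'}(x)=F_f(d^{-1}x)$. Hence $f\mapsto\mu(F_f)$ is a left-invariant mean on $\Delta$.
\end{proof}

For an element $f$ of a ring, let $e_{12}(f)=\left(\begin{smallmatrix}1&f\\0&1\end{smallmatrix}\right)$ and $e_{21}(f)=\left(\begin{smallmatrix}1&0\\f&1\end{smallmatrix}\right)$ be the \emph{elementary matrices}. For an ideal $\mathfrak a$, let $E(\mathfrak a)$ be the group generated by all $e_{12}(f)$ and $e_{21}(f)$ with $f\in\mathfrak a$.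

\begin{lemma}\label{lem:nonamenable}
Let $D=\mathbb Z$ or $D=\mathbb F_p[x]$ with $p$ prime, and let $0\ne t\in D$. Then $E(tD)$ is not amenable. In particular $E(D)$ and $\mathrm{SL}_2(D)$ are not amenable.
\end{lemma}

\begin{proof}
This is a ping-pong argument. Let $|\cdot|$ be the usual absolute value on $\mathbb Z$, and on $\mathbb F_p[x]$ put $|u|=p^{\deg u}$ and $|0|=0$. Let $T=3t\mathbb Z$ in the first case and $T=xt\mathbb F_p[x]$ in the second; this is an infinite additive subgroup of $tD$. Let $X=D^2\setminus\{0\}$, on which $E(tD)$ acts by matrix multiplication, and write $X=Y_1\cup Y_2$ with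
\[
Y_1=\{(u,v)\in X:|u|\le|v|\},\qquad Y_2=\{(u,v)\in X:|u|\ge|v|\}.
\]
Let $(u,v)\in Y_1$, so that $v\ne0$, and let $0\ne f\in T$. Then $|u+fv|>|v|$: for $\mathbb Z$ we have $|u+fv|\ge3|v|-|u|\ge2|v|$, and for $\mathbb F_p[x]$ we have $\deg(fv)>\deg v\ge\deg u$, so $\deg(u+fv)=\deg(fv)>\deg v$. Thus $e_{12}(f)Y_1\cap Y_1=\emptyset$. Since $e_{12}(f')^{-1}e_{12}(f)=e_{12}(f-f')$, the sets $e_{12}(f)Y_1$, $f\in T$, are pairwise disjoint. Exchanging the coordinates shows the same for the sets $e_{21}(f)Y_2$.

If $m$ were a left-invariant mean on $E(tD)$, then $\mu(h)=m(g\mapsto h(gx_0))$, for a fixed $x_0\in X$, would be an invariant mean on $X$. By (M1), $\mu(Y_1)=\mu(Y_2)=0$, which contradicts $\mu(X)=1$.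
\end{proof}

\begin{lemma}\label{lem:centralizer}
Let $K$ be a field. If $X\in M_2(K)$ is not scalar, then the matrices commuting with $X$ are those of the form $a+bX$ with $a,b\in K$. In particular the centralizer of $X$ in $\mathrm{GL}_2(K)$ is abelian.
\end{lemma}

\begin{proof}
A matrix for which every nonzero vector is an eigenvector is scalar, so there is a vector $v$ such that $v,Xv$ is a basis of $K^2$. Let $Y$ commute with $X$ and write $Yv=av+bXv$. Then $YXv=XYv=(a+bX)Xv$, so $Y$ and $a+bX$ agree on a basis.
\end{proof}

For an additive subgroup $V$ of a ring, let $\mathfrak{sl}_2(V)$ be the additive group of matrices $\left(\begin{smallmatrix}a&b\\c&-a\end{smallmatrix}\right)$ with $a,b,c\in V$. For Theorem~\ref{thm:A} only the case $D=V=\mathbb Z$, $K=\mathbb Q$ of the next proposition is needed, and there the set $Z$ in the proof is $\{0\}$.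

\begin{proposition}\label{prop:nomean}
Let $K$ be a field, let $D\subset K$ be a subring isomorphic to $\mathbb Z$ or to $\mathbb F_p[x]$, and let $V\subset K$ be a nonzero $D$-submodule. There is no mean on $\mathfrak{sl}_2(V)$ that is invariant under translations and under conjugation by $E(D)$.
\end{proposition}

\begin{proof}
Suppose that $\mu$ is such a mean. The module $V$ is infinite, since it contains $Dv\cong D$ for $0\ne v\in V$. Let $Z\subset\mathfrak{sl}_2(V)$ be the subgroup of scalar matrices, which is nonzero only in characteristic $2$. The matrices $\left(\begin{smallmatrix}0&v\\0&0\end{smallmatrix}\right)$, $v\in V$, lie in distinct cosets of $Z$, so $\mu(Z)=0$ by (M1) applied to translations. Conjugation fixes $Z$ pointwise, so by (M2) we obtain an $E(D)$-invariant mean on $\mathfrak{sl}_2(V)\setminus Z$. The stabilizers of these matrices in $E(D)\le\mathrm{GL}_2(K)$ are abelian by Lemma~\ref{lem:centralizer}. Lemma~\ref{lem:stabilizers} makes $E(D)$ amenable, contrary to Lemma~\ref{lem:nonamenable}.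
\end{proof}

The groups $\mathfrak{sl}_2(I)$ occur as normal subgroups whenever an ideal has square zero.

\begin{lemma}\label{lem:squarezero}
Let $I$ be an ideal of a ring $B$ with $I^2=0$, and let $N$ be the kernel of $\mathrm{SL}_2(B)\to\mathrm{SL}_2(B/I)$. Then $X\mapsto1+X$ is an isomorphism of $(\mathfrak{sl}_2(I),+)$ onto $N$, and $g(1+X)g^{-1}=1+gXg^{-1}$. If $\mathrm{SL}_2(B)$ is weakly amenable, then $\mathfrak{sl}_2(I)$ carries a mean invariant under translations and under conjugation by $\mathrm{SL}_2(B)$.
\end{lemma}

\begin{proof}
For $X,Y$ with entries in $I$ we have $XY=0$ and $\det X=0$. Hence $(1+X)(1+Y)=1+X+Y$ and $\det(1+X)=1+\operatorname{tr}X+\det X=1+\operatorname{tr}X$. So $N$ is abelian, and Theorem~\ref{thm:Ozawa} applies.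
\end{proof}

\begin{proposition}\label{prop:dual}
The discrete group $\mathrm{SL}_2(\mathbb Z[\varepsilon])$ is not weakly amenable.
\end{proposition}

\begin{proof}
The ideal $I=\mathbb Z\varepsilon$ has square zero, and $X\mapsto\varepsilon X$ identifies $\mathfrak{sl}_2(\mathbb Z)$ with $\mathfrak{sl}_2(I)$, compatibly with conjugation by $\mathrm{SL}_2(\mathbb Z)\le\mathrm{SL}_2(\mathbb Z[\varepsilon])$. The mean given by Lemma~\ref{lem:squarezero} would contradict Proposition~\ref{prop:nomean} for $D=V=\mathbb Z$.
\end{proof}

Thus Proposition~\ref{prop:reduced} fails without the hypothesis that the ring is reduced.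

\section{Compact open congruence subgroups}\label{sec:construction}

It remains to realize $\mathrm{SL}_2(\mathbb Z[\varepsilon])$ as a quotient of $\mathrm{SL}_2$ over a reduced ring by a compact group. A surjection of rings gives a surjection of matrix rings, and the only issue is to keep the determinant equal to $1$.

\begin{lemma}\label{lem:lift}
Let $\mathfrak a$ be an ideal of a ring $T$ such that every element of $1+\mathfrak a$ is a unit. Then $\mathrm{SL}_2(T)\to\mathrm{SL}_2(T/\mathfrak a)$ is surjective. This applies if $\mathfrak a$ is nilpotent, and if $\mathfrak a$ is a proper ideal of a local ring.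
\end{lemma}

\begin{proof}
Lift a matrix entrywise to $h\in M_2(T)$. Then $u=\det h\in1+\mathfrak a$ is a unit and $u^{-1}\equiv1\bmod\mathfrak a$. Multiplying the first row of $h$ by $u^{-1}$ gives a lift of determinant $1$. If $a^k=0$, then $1+a$ has inverse $\sum_{i<k}(-a)^i$. In a local ring, $1+\mathfrak a$ lies outside the maximal ideal.
\end{proof}

\begin{proposition}\label{prop:construction}
Let $A$ be a reduced ring with a compact, metrizable, totally disconnected ring topology. Let $J$ be a closed ideal such that $\mathrm{SL}_2(A)\to\mathrm{SL}_2(A/J)$ is surjective, and let $R$ be a subring of $A$ with $J\subset R$ and $R/J$ countable. Put $G=\mathrm{SL}_2(R)$ and $M=\{g\in\mathrm{SL}_2(A):g\equiv1\bmod J\}$. Then $M\le G$, and there is a unique group topology on $G$ in which $M$, with the topology inherited from $\mathrm{SL}_2(A)$, is an open subgroup. In this topology $G$ is second countable, totally disconnected and locally compact, $M$ is a compact open normal subgroup, and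
\[
G/M\cong\mathrm{SL}_2(R/J),\qquad\Lambda(G_{\mathrm d})=1,\qquad\Lambda(G)=\Lambda(\mathrm{SL}_2(R/J)).
\]
\end{proposition}

\begin{proof}
The group $L=\mathrm{SL}_2(A)$ is closed in $A^4$ and its operations are polynomial, so it is a compact, metrizable, totally disconnected group. Since $J$ is a closed ideal, $M$ is a closed normal subgroup of $L$. Its elements have entries in $J\cup(1+J)\subset R$, so $M\le G$.

Give each coset $gM$, $g\in G$, the topology induced from $L$, and give $G$ the topology of the disjoint union of these cosets. As $M$ is normal, multiplication maps $gM\times hM$ into $ghM$ and inversion maps $gM$ into $g^{-1}M$. These maps are continuous, being restrictions of the operations of $L$, so we have a group topology with $M$ open. It is the only one, because left translations are homeomorphisms and therefore determine the topology on each open coset. The cosets are open, closed, compact, metrizable and totally disconnected, so $G$ is Hausdorff, locally compact and totally disconnected.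

The kernel of $G\to\mathrm{SL}_2(R/J)$ is $M$. An element of $\mathrm{SL}_2(R/J)\le\mathrm{SL}_2(A/J)$ has a lift in $L$, and the entries of the lift lie in $R+J=R$. So $G/M\cong\mathrm{SL}_2(R/J)$. This group is countable, so $G$ is a countable union of open compact metrizable sets and hence second countable. Finally, $\Lambda(G_{\mathrm d})=1$ by Proposition~\ref{prop:reduced}, as $R$ is reduced, and $\Lambda(G)=\Lambda(G/M)$ by Lemma~\ref{lem:compact}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We apply Proposition~\ref{prop:construction} with $A=\hat{\mathbb Z}$ and with $J$, $R$ as in Section~\ref{sec:intro}. The ring $\hat{\mathbb Z}$ is a countable product of the compact, metrizable, totally disconnected domains $\mathbb Z_p$, so it is reduced and has the required topology. The ideal $J=\prod_pp^2\mathbb Z_p$ is closed, and $1+J=\prod_p(1+p^2\mathbb Z_p)$ consists of units, so Lemma~\ref{lem:lift} gives the surjectivity.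

The ring homomorphism $\mathbb Z[\varepsilon]\to R/J$ with $\varepsilon\mapsto\pi+J$ is well defined since $\pi^2\in J$, and it is onto by the definition of $R$. It is injective: if $a+b\pi\in J$ with $a,b\in\mathbb Z$, then $p^2\mid a+bp$ for every prime $p$. So every prime divides $a$, whence $a=0$; then every prime divides $b$, whence $b=0$. Thus $G/M\cong\mathrm{SL}_2(\mathbb Z[\varepsilon])$, $\Lambda(G_{\mathrm d})=1$, and $\Lambda(G)=\Lambda(\mathrm{SL}_2(\mathbb Z[\varepsilon]))=\infty$ by Proposition~\ref{prop:dual}.
\end{proof}

\begin{remark}
The topology on $G$ is strictly finer than the one induced from $\mathrm{SL}_2(\hat{\mathbb Z})$: the matrices $e_{12}(n!)\in G$ tend to $1$ in $\mathrm{SL}_2(\hat{\mathbb Z})$, but none lies in $M$, since $J\cap\mathbb Z=0$.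
\end{remark}

\begin{remark}
The obstruction of Section~\ref{sec:obstruction} disappears in $G_{\mathrm d}$ because the preimage in $G$ of the abelian subgroup $N\le G/M$ contains $M$, which is not amenable as a discrete group. Indeed, $M$ contains the copy of $E(p^2\mathbb Z)$ placed in the factor $\mathrm{SL}_2(\mathbb Z_p)$ of $\prod_q\mathrm{SL}_2(\mathbb Z_q)$, and Lemma~\ref{lem:nonamenable} applies.
\end{remark}

\begin{remark}
Other compact rings serve as well. Take $A=\mathbb Z_p[[x]]$ with the product topology on coefficients, $J=x^2A$ and $R=\mathbb Z+\mathbb Zx+J$. Then $A$ is a domain, $1+J$ consists of units and $R/J\cong\mathbb Z[\varepsilon]$.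
\end{remark}

\section{Finitely generated rings}\label{sec:general}

We prove Theorem~\ref{thm:B}. Recall that a field that is finitely generated as a ring is finite. So if $\mathfrak m$ is a maximal ideal of a finitely generated ring $B$, then $B/\mathfrak m$ is finite, and $B/\mathfrak m^k$ is finite for all $k$, because each $\mathfrak m^i/\mathfrak m^{i+1}$ is a finite-dimensional vector space over $B/\mathfrak m$.

\subsection*{Part (1): a reduced compact ring above $B$}
We need $A$, $J$ and $R$ as in Proposition~\ref{prop:construction} with $R/J\cong B$. Write $B=S/\mathfrak b$ with $S=\mathbb Z[x_1,\dots,x_n]$. The ring $S$ is reduced but not compact, so we complete it; we then have to show that the completion is still reduced and that closing up $\mathfrak b$ does not collapse $B$. Let $A=\varprojlim S/\mathfrak a$ be the profinite completion, where $\mathfrak a$ runs over the ideals of finite index. It is a compact, totally disconnected ring in which the image of $S$ is dense. It is metrizable, since the countable Noetherian ring $S$ has only countably many ideals.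

\emph{Step 1: $A$ is a product of local domains.} If $S/\mathfrak a$ is finite and $\mathfrak m_1,\dots,\mathfrak m_r$ are the maximal ideals containing $\mathfrak a$, then $\mathfrak m_1\cdots\mathfrak m_r$ is nilpotent modulo $\mathfrak a$, so $\mathfrak a\supset\mathfrak m_1^k\cdots\mathfrak m_r^k$ for some $k$. These products are therefore cofinal among the ideals of finite index, and the Chinese remainder theorem gives
\[
A=\prod_{\mathfrak m}A_{\mathfrak m},\qquad A_{\mathfrak m}=\varprojlim_kS/\mathfrak m^k ,
\]
with $\mathfrak m$ running over the maximal ideals of $S$. As $S/\mathfrak m^k=S_{\mathfrak m}/\mathfrak m^kS_{\mathfrak m}$, the ring $A_{\mathfrak m}$ is the completion of the local ring $S_{\mathfrak m}$.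

A Noetherian local ring whose maximal ideal has $d$ generators has dimension at most $d$, and it is \emph{regular} if equality holds for some set of generators; the completion of a regular local ring is a regular local ring, and a regular local ring is a domain \cite{AM}. So it suffices to show that $S_{\mathfrak m}$ is regular. Let $p$ be the characteristic of the finite field $S/\mathfrak m$, let $a_i$ be the image of $x_i$, and let $k_i=\mathbb F_p[a_1,\dots,a_i]$, a finite domain and hence a field. Choose $f_i\in\mathbb Z[x_1,\dots,x_i]$ whose image in $k_{i-1}[x_i]$ is the minimal polynomial of $a_i$. By induction, $S/(p,f_1,\dots,f_i)\cong k_i[x_{i+1},\dots,x_n]$. Hence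
\[
0\subsetneq(p)\subsetneq(p,f_1)\subsetneq\dots\subsetneq(p,f_1,\dots,f_n)
\]
is a chain of prime ideals. The last one is maximal and contained in $\mathfrak m$, so it equals $\mathfrak m$. Thus $\mathfrak m$ has $n+1$ generators and $\dim S_{\mathfrak m}\ge n+1$, so $S_{\mathfrak m}$ is regular. In particular $A$ is reduced.

\emph{Step 2: finitely generated rings are residually finite.} Let $0\ne b\in B$ and choose a maximal ideal $\mathfrak m\supset\mathrm{Ann}(b)$. Then $b\ne0$ in $B_{\mathfrak m}$, since no element outside $\mathfrak m$ annihilates $b$. By Krull's intersection theorem, $\bigcap_k\mathfrak m^kB_{\mathfrak m}=0$, so $b\notin\mathfrak m^k$ for some $k$, and $B/\mathfrak m^k$ is finite. Hence the ideals of finite index in $B$ have intersection $0$. The same holds for $S$, which therefore embeds in $A$.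

\emph{Step 3: the ideal $J$ and the ring $R$.} Let $J$ be the closure of $\mathfrak b$ in $A$. From $S\mathfrak b\subset\mathfrak b$, the density of $S$ and the continuity of multiplication we get $AJ\subset J$, so $J$ is a closed ideal. The kernels of the maps $A\to S/\mathfrak a$ form a neighborhood basis of $0$ and meet $S$ in $\mathfrak a$. So $s\in S$ lies in $J$ if and only if $s\in\mathfrak b+\mathfrak a$ for all $\mathfrak a$ of finite index. The ideals $(\mathfrak b+\mathfrak a)/\mathfrak b$ are exactly the ideals of finite index in $B$, so Step~2 gives $J\cap S=\mathfrak b$. Put $R=S+J$. Then $R/J\cong S/(J\cap S)=B$, which is countable.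

\emph{Step 4: $\mathrm{SL}_2(A)\to\mathrm{SL}_2(A/J)$ is onto.} Now $1+J$ need not consist of units, so we argue factor by factor. Let $J_{\mathfrak m}\subset A_{\mathfrak m}$ be the projection of $J$, an ideal. Then $J\subset\prod_{\mathfrak m}J_{\mathfrak m}$. Multiplying by the idempotent of the factor $A_{\mathfrak m}$ shows that $J$ contains each $J_{\mathfrak m}$, hence $\bigoplus_{\mathfrak m}J_{\mathfrak m}$. Every element of $\prod_{\mathfrak m}J_{\mathfrak m}$ is a limit of its finite truncations and $J$ is closed, so $J=\prod_{\mathfrak m}J_{\mathfrak m}$. Our map is thus the product of the maps $\mathrm{SL}_2(A_{\mathfrak m})\to\mathrm{SL}_2(A_{\mathfrak m}/J_{\mathfrak m})$. Each of them is onto: the target is trivial if $J_{\mathfrak m}=A_{\mathfrak m}$, and otherwise Lemma~\ref{lem:lift} applies to the local ring $A_{\mathfrak m}$.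

Proposition~\ref{prop:construction} now gives part (1), with $G_B=\mathrm{SL}_2(R)$ and $M_B=M$.

\subsection*{Part (2): the size of the nilradical}
Since $B$ is Noetherian, $\mathfrak n$ is nilpotent. Finite nilpotent ideals can be divided out freely: if $\mathfrak a$ is one, then $\mathrm{SL}_2(B)\to\mathrm{SL}_2(B/\mathfrak a)$ is onto by Lemma~\ref{lem:lift}, its kernel lies in the finite set $1+M_2(\mathfrak a)$, and Lemma~\ref{lem:compact} for a discrete group and a finite normal subgroup gives
\begin{equation}\label{eq:finite}
\Lambda(\mathrm{SL}_2(B))=\Lambda(\mathrm{SL}_2(B/\mathfrak a)).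
\end{equation}
If $\mathfrak n$ is finite, take $\mathfrak a=\mathfrak n$; the ring $B/\mathfrak n$ is reduced, and Proposition~\ref{prop:reduced} gives the value $1$.

Now let $\mathfrak n$ be infinite, and suppose that $\mathrm{SL}_2(B)$ is weakly amenable.

\emph{Step 1: an infinite ideal of square zero.} Lemma~\ref{lem:squarezero} needs such an ideal, and \eqref{eq:finite} lets us divide only by finite ideals. So let $j\ge1$ be maximal with $\mathfrak n^j$ infinite, and put $B'=B/\mathfrak n^{j+1}$ and $I=\mathfrak n^j/\mathfrak n^{j+1}$. The ideal $\mathfrak n^{j+1}$ is finite and nilpotent, so $\mathrm{SL}_2(B')$ is weakly amenable by \eqref{eq:finite}. The ideal $I$ of $B'$ is infinite, and $I^2=0$ because $2j\ge j+1$. By Lemma~\ref{lem:squarezero} there is a mean $\nu$ on $\mathfrak{sl}_2(I)$ invariant under translations and under conjugation by $\mathrm{SL}_2(B')$.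

\emph{Step 2: mapping $I$ to a field.} We control stabilizers only for matrices over a field, so we look for a $B'$-linear map from $I$ to $K=\mathrm{Frac}(B'/P)$ for a prime $P$. It must be nonzero, and $B'/P$ must be infinite, for otherwise $\mathrm{SL}_2(B'/P)$ is finite and no contradiction can arise. A finitely generated module over a Noetherian ring has a finite filtration with quotients $B'/P_i$, where the $P_i$ are prime. Since $I$ is infinite, some $P=P_i$ has $B'/P$ infinite. Localization is exact and $(B'/P)_P=K\ne0$, so $I_P\ne0$. By Nakayama's lemma, $I_P/PI_P\ne0$. This is a vector space over $B'_P/PB'_P=K$, spanned by the image of $I$. Composing $I\to I_P/PI_P$ with a nonzero $K$-linear functional gives a nonzero $B'$-linear map $\ell\colon I\to K$. Its image $V$ is a nonzero $B'/P$-submodule of $K$.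

\emph{Step 3: a subring $D$.} The ring $B'/P$ is an infinite, finitely generated domain. In characteristic $0$ it contains $D=\mathbb Z$. In characteristic $p$, if all of its generators were algebraic over $\mathbb F_p$, it would be finite-dimensional over $\mathbb F_p$ and hence finite. So some element $x$ is transcendental, and we take $D=\mathbb F_p[x]$.

\emph{Step 4: pushing the mean forward.} Applying $\ell$ to the entries gives a surjective homomorphism $\ell\colon\mathfrak{sl}_2(I)\to\mathfrak{sl}_2(V)$. For $g\in\mathrm{SL}_2(B')$ with image $\bar g\in\mathrm{SL}_2(B'/P)$, the entries of $gXg^{-1}$ are $B'$-linear combinations of those of $X$, so $\ell(gXg^{-1})=\bar g\,\ell(X)\,\bar g^{-1}$. Let $\mu(f)=\nu(f\circ\ell)$ for $f\in\ell^\infty(\mathfrak{sl}_2(V))$. This mean is invariant under translations, since every element of $\mathfrak{sl}_2(V)$ lifts to $\mathfrak{sl}_2(I)$, and under conjugation by every $\bar g$. Elementary matrices over $D\subset B'/P$ lift to elementary matrices over $B'$, so every element of $E(D)$ is of the form $\bar g$. This contradicts Proposition~\ref{prop:nomean} and completes the proof of Theorem~\ref{thm:B}.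 \qed

\begin{example}
The ring $\mathbb Z[y]/(y^2,py)=\mathbb Z\oplus\mathbb F_py$ is infinite and not reduced, but its nilradical $\mathbb F_py$ is finite, so $\Lambda(\mathrm{SL}_2)=1$. The ring $\mathbb F_p[x][\varepsilon]$ has infinite nilradical, so $\Lambda(\mathrm{SL}_2)=\infty$. Part (2) fails without finite generation: $B=\overline{\mathbb F}_p[\varepsilon]$ has infinite nilradical, but $\mathrm{SL}_2(B)$ is the directed union of the finite groups $\mathrm{SL}_2(F[\varepsilon])$ over the finite subfields $F$, so $\Lambda(\mathrm{SL}_2(B))=1$ by Lemma~\ref{lem:permanence}(c).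
\end{example}

\section{The Haagerup property}\label{sec:haagerup}

A continuous function $\varphi$ on a locally compact group $G$ is positive definite if and only if it has a representation \eqref{eq:HS} with $Q=P$. By the GNS construction one can take $P(x)=\sigma(x)\xi$ for a continuous unitary representation $\sigma$ with cyclic vector $\xi$; then $|\varphi|\le\varphi(e)=\|\xi\|^2$. The group $G$ has the \emph{Haagerup property} if there is a net of continuous positive definite functions $\varphi_i\in C_0(G)$ with $\varphi_i(e)=1$ that converges to $1$ uniformly on compact sets.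

\begin{lemma}\label{lem:Hperm}
For discrete groups, the Haagerup property passes to subgroups, finite products and directed unions. If a locally compact group $G$ has it and $M$ is a compact open normal subgroup, then $G/M$ has it.
\end{lemma}

\begin{proof}
The constructions in the proof of Lemma~\ref{lem:permanence} preserve the equality $Q=P$ and the value $1$ at $e$. Restriction and extension by zero preserve vanishing at infinity, and so do products, since $|\varphi_1(x_1)\varphi_2(x_2)|\ge\delta$ forces $|\varphi_j(x_j)|\ge\delta$ for both $j$.

For the quotient, let $\varphi(y^{-1}x)=\langle P(x),P(y)\rangle$ and define $\bar\varphi=\psi\circ q$ and $\bar P$ as in the proof of Lemma~\ref{lem:compact}. For $m\in M$ we have $m^{-1}g\in gM$, so $\int_M\varphi(m^{-1}gm')\,dm'=\bar\varphi(g)$. With $g=y^{-1}x$ this gives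
\[
\bar\varphi(y^{-1}x)=\int_M\!\int_M\varphi\bigl((ym)^{-1}xm'\bigr)\,dm'\,dm=\langle\bar P(x),\bar P(y)\rangle ,
\]
so $\psi$ is positive definite. If $|\psi(q(g))|\ge\delta$, then $gM$ meets the compact set $\{|\varphi|\ge\delta\}$, whose image in $G/M$ is finite; so $\psi\in C_0(G/M)$. As before, $\psi_i\to1$ pointwise, and the functions $\psi_i/\psi_i(e)$, defined for large $i$, form the required net.
\end{proof}

The obstruction is now relative property (T). A unitary representation $\sigma$ of a discrete group $\Gamma$ has \emph{almost invariant vectors} if for every finite $F\subset\Gamma$ and $\delta>0$ there is a unit vector $\xi$ with $\|\sigma(g)\xi-\xi\|<\delta$ for $g\in F$. For a subgroup $N\le\Gamma$, the pair $(\Gamma,N)$ has \emph{relative property (T)} if every such representation has a nonzero $N$-invariant vector.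

\begin{lemma}\label{lem:TvsH}
If $(\Gamma,N)$ has relative property (T) and $N$ is infinite, then $\Gamma$ does not have the Haagerup property.
\end{lemma}

\begin{proof}
Suppose that $(\varphi_i)$ is a net as in the definition, with GNS data $(\sigma_i,\xi_i)$. Since $\|\sigma_i(g)\xi_i-\xi_i\|^2=2-2\operatorname{Re}\varphi_i(g)\to0$, the representation $\bigoplus_i\sigma_i$ has almost invariant vectors. So it has a nonzero $N$-invariant vector, and some component $\eta\ne0$ of it is invariant under $\sigma_i(N)$. As $\xi_i$ is cyclic, $g\mapsto\langle\sigma_i(g)\eta,\eta\rangle$ is a uniform limit of linear combinations of two-sided translates of $\varphi_i$, so it lies in $C_0(\Gamma)$. But it equals $\|\eta\|^2$ on the infinite set $N$.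
\end{proof}

\begin{theorem}[Burger {\cite[Prop.~7]{Burger}}]\label{thm:Burger}
If $\Delta\le\mathrm{GL}_n(\mathbb Z)$ fixes no probability measure on the projective space of the dual of $\mathbb R^n$, then $(\mathbb Z^n\rtimes\Delta,\mathbb Z^n)$ has relative property (T).
\end{theorem}

\begin{lemma}\label{lem:nomeasure}
No probability measure on the projective plane $\mathbb P(\mathfrak{sl}_2(\mathbb R))$ is invariant under conjugation by $\mathrm{SL}_2(\mathbb Z)$. The same holds for $\mathbb P(\mathfrak{sl}_2(\mathbb R)^*)$.
\end{lemma}

\begin{proof}
Let $E=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$, $H=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$, $F=\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$ and $u=e_{12}(1)$, so that $u^k=e_{12}(k)$. Multiplying out gives $u^kEu^{-k}=E$, $u^kHu^{-k}=H-2kE$ and $u^kFu^{-k}=F+kH-k^2E$. Hence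
\[
u^k(aE+bH+cF)u^{-k}=(a-2kb-k^2c)E+(b+kc)H+cF .
\]
Divide by $k^2$ if $c\ne0$, and by $k$ if $c=0\ne b$; if $b=c=0$, the matrix is $aE$. In all cases the line through $u^kXu^{-k}$ tends to $[E]$ as $k\to\infty$. If $\lambda$ is an invariant probability measure and $f$ is continuous, then $\int f\,d\lambda=\int f(u^k\cdot z)\,d\lambda(z)\to f([E])$ by dominated convergence, so $\lambda$ is the point mass at $[E]$. But $w=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ satisfies $wEw^{-1}=-F$, so this point mass is not invariant.

The form $(X,Y)\mapsto\operatorname{tr}(XY)$ on $\mathfrak{sl}_2(\mathbb R)$ is invariant under conjugation, and it is nondegenerate because $\operatorname{tr}(XX^{\mathsf T})>0$ for $X\ne0$. It identifies $\mathfrak{sl}_2(\mathbb R)$ equivariantly with its dual.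
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Guentner, Higson and Weinberger \cite{GHW}, every countable subgroup of $\mathrm{GL}_2(K)$, for any field $K$, has the Haagerup property. By Proposition~\ref{prop:reduced}, a finitely generated subgroup $\Gamma_0$ of $G$ embeds in a finite product $\prod_j\mathrm{SL}_2(K_j)$, hence in the product of its projections to the factors, which are countable. By Lemma~\ref{lem:Hperm}, $\Gamma_0$ has the Haagerup property, and so does $G_{\mathrm d}$, the directed union of such subgroups.

Suppose that $G$ has the Haagerup property. By Lemma~\ref{lem:Hperm}, so does $\Gamma=G/M\cong\mathrm{SL}_2(\mathbb Z[\varepsilon])$. The map $\Gamma\to\mathrm{SL}_2(\mathbb Z)$, $\varepsilon\mapsto0$, is split by the inclusion $\mathbb Z\subset\mathbb Z[\varepsilon]$, so Lemma~\ref{lem:squarezero} gives $\Gamma\cong\mathfrak{sl}_2(\mathbb Z)\rtimes\mathrm{SL}_2(\mathbb Z)$ with the action by conjugation. This action is not faithful, while Theorem~\ref{thm:Burger} concerns subgroups of $\mathrm{GL}_n(\mathbb Z)$. By Lemma~\ref{lem:centralizer}, a matrix commuting with $E$ and $F$ has both forms $a+bE$ and $a'+b'F$,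 so it is scalar; the kernel of the action is therefore $\{\pm1\}$, which is central in $\Gamma$. Thus $\Gamma/\{\pm1\}\cong\mathbb Z^3\rtimes\Delta$, where $\Delta\le\mathrm{GL}_3(\mathbb Z)$ is the image of $\mathrm{SL}_2(\mathbb Z)$ in the basis $E,H,F$ of $\mathfrak{sl}_2(\mathbb Z)$. This group has the Haagerup property by Lemma~\ref{lem:Hperm}. By Lemma~\ref{lem:nomeasure} and Theorem~\ref{thm:Burger}, the pair $(\mathbb Z^3\rtimes\Delta,\mathbb Z^3)$ has relative property (T). This contradicts Lemma~\ref{lem:TvsH}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM} Atiyah and Macdonald, Ch.~11.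

\bibitem{Burger} Burger, J. reine angew. Math. 413 (1991).

\bibitem{GHW} Guentner, Higson and Weinberger, Publ. Math. IH\'ES 101 (2005).

\bibitem{Knudby} S{\o}ren Knudby, \emph{Weak amenability of Lie groups made discrete}, arXiv:1612.04280 (2016).

\bibitem{KL} Knudby and Li, \emph{Approximation properties of simple Lie groups made discrete}, J. Lie Theory 25 (2015).

\bibitem{Ozawa} Ozawa, \emph{Examples of groups which are not weakly amenable}, Kyoto J. Math. 52 (2012).

\end{thebibliography}
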